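\title{An increasing sequence of homomorphisms into free products with no upper bound}

\begin{abstract}
The homomorphisms from a finitely generated group $G$ into free products carry a partial order, in which a larger homomorphism has a strictly smaller kernel and sends no new elements into conjugates of the factors. Jaligot and Sela conjectured that every increasing sequence in this order has an upper bound. We show that this fails for a cocompact Fuchsian group generated by twelve involutions and for the closed orientable surface groups of genus at least six. The counterexamples are sequences of epimorphisms onto free products of two finite groups whose kernels intersect trivially; they are built by composing two twist automorphisms of $G$. We also show that an upper bound does exist when the generators of $G$ have bounded displacement on infinitely many of the Bass--Serre trees.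
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $A*B$ be a free product of two groups. An element of $A*B$ is \emph{elliptic} if it is conjugate in $A*B$ into $A$ or into $B$. Throughout, a homomorphism into a free product comes with a chosen decomposition $A*B$ of its target, and ellipticity refers to that decomposition.

\begin{definition}\label{def:order}
Let $G$ be a finitely generated group and let $h\colon G\to A*B$ and $h'\colon G\to A'*B'$ be homomorphisms into free products. We write $h>h'$, or $h'<h$, if there is an epimorphism $\tau\colon h(G)\to h'(G)$ with nontrivial kernel such that $h'=\tau\circ h$ and $\tau$ maps the elliptic elements of $h(G)$ to elliptic elements of $h'(G)$.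
\end{definition}

We say that $h\colon G\to A*B$ has a \emph{free factorization} if there are a group $M$, a nontrivial free group $F$, an epimorphism $\kappa\colon G\to M*F$ and a homomorphism $\varphi\colon M*F\to A*B$ with $h=\varphi\circ\kappa$. A \emph{chain} is a sequence $h_1<h_2<\cdots$ of homomorphisms of $G$ into free products, and an \emph{upper bound} of it is a homomorphism $h$ of $G$ into a free product with $h>h_m$ for all $m$.

\medskip
\noindent\textbf{Conjecture} (Jaligot and Sela \cite{JS})\textbf{.} \emph{Let $G$ be a finitely generated group. Every chain of homomorphisms of $G$ into free products has an upper bound. One may assume in addition that no member of the chain has a free factorization.}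
\medskip

We refer to the last sentence as the \emph{additional hypothesis}; a counterexample to the conjecture has to satisfy it.

The order compares two subsets of $G$. For $h\colon G\to A*B$ let $E(h)$ be the set of all $g\in G$ such that $h(g)$ is elliptic.

\begin{lemma}\label{lem:order}
We have $h>h'$ if and only if $\ker h\subsetneq\ker h'$ and $E(h)\subseteq E(h')$.
\end{lemma}

\begin{proof}
A map $\tau$ with $h'=\tau\circ h$ exists if and only if $\ker h\subseteq\ker h'$. It is then a uniquely determined epimorphism $h(G)\to h'(G)$ with kernel $h(\ker h')\cong\ker h'/\ker h$, and it preserves ellipticity if and only if $E(h)\subseteq E(h')$.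
\end{proof}

So a larger homomorphism retains more of $G$: it kills fewer elements, and it hides no more elements inside the factors. The relation is transitive. Along a chain the kernels decrease strictly and the sets $E(h_m)$ decrease. Put
\[
K=\bigcap_m\ker h_m,\qquad E=\bigcap_m E(h_m).
\]
Because $K\subseteq\ker h_{m+1}\subsetneq\ker h_m$, Lemma~\ref{lem:order} gives
\begin{equation}\label{eq:bound}
h \text{ is an upper bound of the chain}\iff \ker h\subseteq K \text{ and } E(h)\subseteq E .
\end{equation}
The conjecture is the hypothesis of Zorn's lemma for increasing sequences, the property one wants in order to look for maximal homomorphisms. The condition on the kernel alone can always be met, by $G\to G/K$. The issue is whether the image can be placed in a free product so that only elements of $E$ become elliptic. The simplest cases suggest that it can.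

\begin{example}\label{ex:simple}
(a) If $E=G$, then $G\to G/K\hookrightarrow (G/K)*\mathbb Z$ is an upper bound by \eqref{eq:bound}.

(b) If $G$ is free, embed it in the commutator subgroup of $\langle a\rangle*\langle b\rangle=\mathbb Z*\mathbb Z$, which is free of infinite rank. A conjugate of $a^i$ or $b^i$ lies in the commutator subgroup only if $i=0$. So this embedding $h$ has $\ker h=E(h)=\{1\}$, and it is an upper bound of every chain.
\end{example}

In general each $h_m$ gives an action of $G$ on a tree $T_m$, the Bass--Serre tree of the target (recalled in Section~\ref{sec:facts}), in which $E(h_m)$ is the set of elements with a fixed vertex and every edge stabilizer equals $\ker h_m$. One would guess that these actions converge to an action of $G/K$ on a tree with trivial edge stabilizers, and that this action splits $G/K$ as the required free product. The guess is right when the generators of $G$ do not move too far.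

\begin{proposition}\label{prop:bounded}
Let $G$ be generated by a finite set $S$ and let $h_1<h_2<\cdots$ be homomorphisms $h_m\colon G\to A_m*B_m$ with Bass--Serre trees $T_m$. Let
\[
\lambda_m=\min_{v}\max_{s\in S}d\bigl(v,h_m(s)v\bigr),
\]
where $v$ runs over the vertices of $T_m$. If $\liminf\lambda_m<\infty$, then the chain has an upper bound. So in every counterexample to the conjecture $\lambda_m\to\infty$.
\end{proposition}

Without such a bound the conjecture is false.

\begin{theorem}\label{thm:fuchsian}
Let
\[
G=\langle s_1,t_1,\dots,s_6,t_6\mid s_i^2,\ t_i^2,\ s_1t_1s_2t_2\cdots s_6t_6\rangle ,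
\]
a cocompact Fuchsian group. There is a chain $h_1<h_2<\cdots$ of epimorphisms of $G$ onto free products $A_m*B_m$ of two nontrivial finite groups that has no upper bound, and no homomorphism of $G$ has a free factorization. Hence the conjecture fails, with its additional hypothesis.
\end{theorem}

This group has no epimorphism onto any group $M*F$ with $F\ne1$ free, so the additional hypothesis is empty for it. A surface group $\langle a_1,b_1,\dots,a_g,b_g\mid\prod[a_i,b_i]\rangle$ is torsion-free and does map onto a free group (kill the $b_i$), so there the hypothesis has content.

\begin{theorem}\label{thm:surface}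
For every $g\ge6$ the conjecture, with its additional hypothesis, fails for the fundamental group of the closed orientable surface of genus $g$.
\end{theorem}

Both theorems are instances of one construction, Theorem~\ref{thm:general}. Section~\ref{sec:reduction} shows that for a freely indecomposable group it suffices to build a chain with $K=1$. Each step of such a chain must rescue a prescribed element from the kernel without killing anything new. We achieve this with an automorphism of $G$ that the current homomorphism does not see. Section~\ref{sec:twists} introduces these automorphisms and carries out one step by hand, Sections~\ref{sec:powers} and~\ref{sec:rescue} show that every element can be rescued, and Section~\ref{sec:chain} assembles the chain. Theorems~\ref{thm:fuchsian} and~\ref{thm:surface} are proved in Section~\ref{sec:examples}, and Proposition~\ref{prop:bounded} in Section~\ref{sec:bounded}.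

\section{Free products and trees}\label{sec:facts}

We collect the standard facts that we use. Every element of a free product $\ast_iC_i$ is represented by a unique \emph{reduced word} $c_1\cdots c_n$: each \emph{syllable} $c_j$ is a nontrivial element of a factor, and consecutive syllables lie in different factors. The number $n$ is the \emph{length}. The word is \emph{cyclically reduced} if $n\le1$ or if $c_1$ and $c_n$ lie in different factors, and every element is conjugate to a cyclically reduced one.

\begin{itemize}
\item[(F1)] Homomorphisms $\gamma_i\colon C_i\to C_i'$ induce $\ast_i\gamma_i\colon\ast_iC_i\to\ast_iC_i'$. A reduced word none of whose syllables is killed maps to a reduced word of the same length. In particular a free product of injections is injective. Two subgroups $X,Y$ of a group generate their free product if and only if every nonempty product of nontrivial elements taken alternately from $X$ and $Y$ is nontrivial.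
\item[(F2)] (Conjugacy theorem.) If $w$ is cyclically reduced of length at least $2$ and $w'$ is a cyclically reduced conjugate of $w$, then the syllable sequence of $w'$ is a cyclic permutation of that of $w$. In particular $w$ is not conjugate into a factor.
\item[(F3)] If $x$ and $y$ commute and $x$ is not conjugate into a factor, then $x$ and $y$ are powers of a common element \cite[Cor.~4.1.6]{MKS}.
\item[(F4)] A group is \emph{residually finite} if each nontrivial element lies outside some normal subgroup of finite index. A free product of residually finite groups is residually finite \cite{Gruenberg}.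
\item[(F5)] If $C$ is embedded in $P$ and in $Q$, then $P$ and $Q$ embed in the amalgam $P*_CQ$, and there $P\cap Q=C$.
\end{itemize}

Trees are simplicial and $d$ is the combinatorial distance between vertices. A group acts \emph{without inversions} if no element exchanges the two endpoints of an edge. The \emph{Bass--Serre tree} of $\Gamma=A*B$ has as vertices the cosets $\gamma A$ and $\gamma B$ and has one edge joining $\gamma A$ to $\gamma B$ for each $\gamma\in\Gamma$. The group $\Gamma$ acts on it by left multiplication. The action preserves the two types of vertices, so it has no inversions; the edge stabilizers are trivial; the vertex stabilizers are the conjugates of $A$ and $B$, so an element is elliptic if and only if it fixes a vertex.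

\begin{itemize}
\item[(F6)] Let a group act on a tree without inversions. An element $D$ that fixes no vertex is \emph{hyperbolic}: it preserves a line $\mathcal A$, its \emph{axis}, and translates it by an integer $t\ge1$, its \emph{translation length}. The conjugate $yDy^{-1}$ has axis $y\mathcal A$ and translation length $t$.
\item[(F7)] If a group $L$ acts on a tree without inversions and with trivial edge stabilizers, then $L$ is the free product of a free group and of the stabilizers of a suitable set of representatives of the orbits of vertices. For a subgroup $L$ of $A*B$ acting on the Bass--Serre tree this is the Kurosh theorem: $L$ is a free product of a free group and of groups conjugate into $A$ or $B$.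
\end{itemize}

\section{Reduction to chains with trivial kernel}\label{sec:reduction}

A group is \emph{freely indecomposable} if it is not a free product of two nontrivial groups. Such a group can sit in a free product only in a trivial way, unless it is cyclic.

\begin{lemma}\label{lem:obstruction}
Let $G$ be freely indecomposable and not cyclic. Then $E(h)=G$ for every injective homomorphism $h\colon G\to A*B$. Hence a chain with $K=1$ and $E\ne G$ has no upper bound.
\end{lemma}

\begin{proof}
By (F7), $h(G)$ is a free product of a free group and of groups conjugate into $A$ or $B$. Since $h(G)\cong G$ is freely indecomposable, only one of these factors is nontrivial. It is not the free group, because a freely indecomposable free group is cyclic. So $h(G)$ lies in a conjugate of $A$ or of $B$. By \eqref{eq:bound}, an upper bound of a chain with $K=1$ is injective and has $G=E(h)\subseteq E$.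
\end{proof}

We therefore look for a freely indecomposable group with a chain of homomorphisms that see a nonelliptic element and whose kernels shrink to $1$. The groups we use are modeled on a sphere with six holes.

\medskip
\noindent\textbf{Data.} Let $H_1,\dots,H_6$ be finitely generated groups and let $z_i\in H_i$ be elements of infinite order. Put
\[
G=\langle H_1*\cdots*H_6\mid z_1z_2z_3z_4z_5z_6\rangle ,
\]
\[
\Sigma_1=\langle H_1*H_2\mid z_1z_2\rangle,\qquad \Sigma_2=\langle H_3*H_4\mid z_3z_4\rangle,\qquad \Sigma_3=\langle H_5*H_6\mid z_5z_6\rangle ,
\]
where $\langle H\mid r\rangle$ is the quotient of $H$ by the normal closure of $r$. The group $\Sigma_1$ is the amalgam of $H_1$ and $H_2$ over $\mathbb Z$ that identifies $z_1$ with $z_2^{-1}$, and $\Sigma_2,\Sigma_3$ have the same form. By (F5) each $H_i$ embeds in the corresponding $\Sigma_j$. Put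
\[
U=\Sigma_1*\Sigma_2,\qquad V=\Sigma_3 .
\]
The inclusions of the $H_i$ in $U*V$ send $(z_1z_2)(z_3z_4)(z_5z_6)$ to $1$, so they define an epimorphism $\pi\colon G\to U*V$. It is injective on each $H_i$, and we use the same letter for an element of $H_i$ and for its images in $G$ and in $U*V$.
\medskip

The fundamental group of a sphere with six holes is $\langle z_1,\dots,z_6\mid z_1\cdots z_6\rangle$, with $z_i$ the boundary loops. Attaching to the $i$th boundary circle a space with fundamental group $H_i$, along a loop representing $z_i$, gives a space with fundamental group $G$, and $\pi$ pinches three disjoint curves (Figure~\ref{fig:sphere}). The picture guides the construction; the proofs are algebraic.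

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \i/\a in {1/90,2/30,3/-30,4/-90,5/-150,6/150}
  {\draw[fill=gray!20] (\a:2) circle (0.27); \node at (\a:2) {\small $\i$};}
\draw[dashed,rotate around={-30:(0.866,1.5)}] (0.866,1.5) ellipse (1.5 and 0.5);
\draw[dashed,rotate around={30:(0.866,-1.5)}] (0.866,-1.5) ellipse (1.5 and 0.5);
\draw[dashed] (-1.732,0) ellipse (0.5 and 1.5);
\draw[thick] (1.732,0) ellipse (0.6 and 1.6);
\draw[thick,rounded corners=14pt] (-2.7,0.3) rectangle (2.7,2.7);
\node at (2.6,-0.6) {$f$};
\node at (-2.95,2.3) {$d$};
\end{tikzpicture}
\caption{A sphere with six holes, drawn in the plane; the loop around hole $i$ is $z_i$. The map $\pi\colon G\to(\Sigma_1*\Sigma_2)*\Sigma_3$ kills the three dashed curves $z_1z_2$, $z_3z_4$, $z_5z_6$. The twist curve $f=z_2z_3$ crosses the first two of them, and the twist curve $d=z_6z_1z_2$ crosses the third one and $f$.}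
\label{fig:sphere}
\end{figure}

\begin{theorem}\label{thm:general}
Suppose that $\Sigma_1,\Sigma_2,\Sigma_3$ are residually finite. Let $\alpha_1\colon U\to A_1$ and $\beta_1\colon V\to B_1$ be epimorphisms onto nontrivial finite groups. Then there is a chain $h_1<h_2<\cdots$ of epimorphisms $h_m\colon G\to A_m*B_m$, with $A_m,B_m$ finite and nontrivial, such that $h_1=(\alpha_1*\beta_1)\circ\pi$ and $\bigcap_m\ker h_m=1$. If moreover $G$ is freely indecomposable and not cyclic, then this chain has no upper bound.
\end{theorem}

\section{Two twists, and one step by hand}\label{sec:twists}

Let $\alpha\colon U\to A$ and $\beta\colon V\to B$ be epimorphisms onto finite groups and let $\eta=(\alpha*\beta)\circ\pi$. There is an easy way to go up from $\eta$: replace $A$ and $B$ by larger finite quotients of $U$ and $V$. All homomorphisms obtained in this way kill $\ker\pi$. To rescue an element of $\ker\pi$ we replace $\pi$ by $\pi\circ\theta$ with $\theta\in\operatorname{Aut}(G)$, and to stay above $\eta$ we ask that $\eta\circ\theta=\eta$.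

The natural automorphisms are twists, which conjugate some of the $H_i$ by a power $c^n$ of an element $c$ and fix the others. Two requirements on $c$ pull against each other. The twist is invisible to $\eta$ when $\eta(c)^n=1$. This can be arranged for all finite $A,B$ if $\pi(c)$ is elliptic, whereas a hyperbolic $\pi(c)$ keeps infinite order under every $\eta$ that kills no syllable of its cyclically reduced form. On the other hand, inserting large powers of $\pi(c)$ into a word makes the word nontrivial when $\pi(c)$ is hyperbolic (Lemma~\ref{lem:powers} below), and it can achieve nothing when $\pi(c)$ is elliptic, as Example~\ref{ex:hand} shows. The way out is to use two twists, both along elements that are elliptic under $\pi$, such that the first twist makes the second element hyperbolic.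

In $G$ put
\[
f=z_2z_3,\qquad d=z_6z_1z_2=(z_3z_4z_5)^{-1},
\]
where the last equality is the cyclically permuted relation $z_6z_1z_2z_3z_4z_5=1$. Under $\pi$ both elements are elliptic:
\begin{equation}\label{eq:elliptic}
\pi(f)=z_2z_3\in U,\qquad \pi(d)=z_6\in V .
\end{equation}
For $n\in\mathbb Z$ consider the map that conjugates $H_2$ and $H_3$ by $f^n$, that is $x\mapsto f^nxf^{-n}$, and is the identity on $H_1,H_4,H_5,H_6$. It sends $z_2z_3$ to $f^nff^{-n}=f$, so it fixes the relator and defines an endomorphism of $G$ that fixes $f$. Because $f$ is fixed, the composite of the maps for $n$ and $n'$ is the map for $n+n'$. Hence these maps are the powers $T_f^n$ of an automorphism $T_f$. In the same way, the map that conjugates $H_3,H_4,H_5$ by $d^l$ and is the identity on $H_6,H_1,H_2$ sends $z_6z_1z_2\cdot z_3z_4z_5$ to $d\cdot d^ld^{-1}d^{-l}=1$ and fixes $d$, and these maps are the powers $T_d^l$ of an automorphism $T_d$. Products of maps denote composition, so in $T_f^nT_d^l$ the map $T_d^l$ is applied first.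

\begin{example}\label{ex:hand}
Let $G$ be the group of Theorem~\ref{thm:fuchsian}, with $H_i=\langle s_i,t_i\mid s_i^2,t_i^2\rangle$ and $z_i=s_it_i$. Let $A_1=\langle a\rangle$ and $B_1=\langle b\rangle$ have order $2$, let $\alpha_1$ send all $s_i,t_i$ with $i\le4$ to $a$, and let $\beta_1$ send all $s_i,t_i$ with $i\ge5$ to $b$. Then $h_1=(\alpha_1*\beta_1)\pi$ kills every $z_i$. So $h_1(f)=h_1(d)=1$ and $h_1T_f=h_1T_d=h_1$. We rescue $g=z_6z_5\in\ker\pi$.

\emph{One twist does not suffice.} The map $T_f^n$ fixes $g$. The map $T_d^l$ sends $g$ to $z_6d^lz_5d^{-l}$, and by \eqref{eq:elliptic} and $z_5=z_6^{-1}$ in $V$ we get $\pi T_d^l(g)=z_6z_6^lz_6^{-1}z_6^{-l}=1$. For the same reasons $\pi T_d^lT_f^n(g)=1$.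

\emph{The first twist makes $d$ hyperbolic.} In $U$ we have $z_1=z_2^{-1}$, so
\[
\pi T_f(z_1z_2)=z_2^{-1}\cdot z_2z_3\cdot z_2\cdot z_3^{-1}z_2^{-1}=z_3z_2z_3^{-1}z_2^{-1}=:u .
\]
This is a reduced word of length $4$ in $\Sigma_1*\Sigma_2$, so $u\ne1$, and $\pi T_f(d)=z_6u$ is cyclically reduced of length $2$ in $U*V$.

\emph{The two twists together rescue $g$.} We have
\[
w=\pi T_fT_d(g)=\pi T_f(z_6\,d\,z_5\,d^{-1})=z_6\cdot z_6u\cdot z_6^{-1}\cdot u^{-1}z_6^{-1}=z_6^2\cdot u\cdot z_6^{-1}\cdot u^{-1}\cdot z_6^{-1},
\]
a reduced word of length $5$ in $U*V$.

\emph{Finer finite quotients.} Define $\beta_2\colon V\to S_3$ by $s_5,t_6\mapsto(12)$ and $t_5,s_6\mapsto(23)$. Define $\alpha_2\colon U\to S_4$ by $s_1,t_2\mapsto(12)$, by $t_1,s_2,s_3,t_4\mapsto(23)$ and by $t_3,s_4\mapsto(34)$. Each relator $s_it_is_{i+1}t_{i+1}$ with $i$ odd goes to a product $\sigma\sigma'\sigma'\sigma=1$, so the maps are defined, and they are onto. Now $\beta_2(z_6)$ has order $3$. The elements $\alpha_2(z_2)$ and $\alpha_2(z_3)$ are $3$-cycles on $\{1,2,3\}$ and on $\{2,3,4\}$; they do not commute, since the second moves the only fixed point of the first. So $\alpha_2(u)\neq1$, no syllable of $w$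 dies, and $h_2=(\alpha_2*\beta_2)\pi T_fT_d\colon G\to S_4*S_3$ has $h_2(g)\ne1$. All generators go to transpositions, so the sign maps give an epimorphism $\tau\colon S_4*S_3\to A_1*B_1$ with $\tau\circ(\alpha_2*\beta_2)=\alpha_1*\beta_1$. It has nontrivial kernel, maps factors to factors, and $\tau h_2=h_1T_fT_d=h_1$. Thus $h_2>h_1$.
\end{example}

The example also shows why $U$ is chosen to be a free product. The element $\pi(f)$ is elliptic for the splitting $U*V$, which makes a power of $T_f$ invisible, but it has length $2$ in the finer splitting $\Sigma_1*\Sigma_2$, and this is what makes $u$ nontrivial.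

\section{Big powers of a hyperbolic element}\label{sec:powers}

For a general $g$ the element $\pi T_f^nT_d^l(g)$ is a product of fixed elements separated by large powers of a hyperbolic element $D$, and we must bound the cancellation in it. On the tree, such a product traces a broken path whose long pieces run along translates of the axis of $D$. The path cannot close up if each piece is long compared with the amount by which consecutive pieces fold back on each other.

For vertices $a,b,p$ of a tree let $(a|b)_p=\frac12\bigl(d(a,p)+d(b,p)-d(a,b)\bigr)$. This is the length of the common initial segment of the geodesics $[p,a]$ and $[p,b]$, so it is an integer and $(a|b)_p\le d(a,p)$. We use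
\begin{equation}\label{eq:gromov}
(a|b)_p+(a|p)_b=d(p,b),\qquad (a|c)_p\ge\min\{(a|b)_p,(b|c)_p\}.
\end{equation}
The first formula follows from the definition. The second holds because the shorter of the two initial segments of $[p,b]$ in question lies in both $[p,a]$ and $[p,c]$.

\begin{lemma}\label{lem:broken}
Let $p_0,\dots,p_N$ with $N\ge1$ be vertices of a tree and let $R\ge0$. Suppose that $d(p_{i-1},p_i)>2R$ for $1\le i\le N$ and $(p_{i-1}|p_{i+1})_{p_i}\le R$ for $0<i<N$. Then $p_0\neq p_N$.
\end{lemma}

\begin{proof}
We show by induction that $(p_0|p_i)_{p_{i-1}}\le R$ for $1\le i\le N$. For $i=1$ the value is $0$. If the claim holds for $i$, then \eqref{eq:gromov} gives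
\begin{equation}\label{eq:far}
(p_0|p_{i-1})_{p_i}=d(p_{i-1},p_i)-(p_0|p_i)_{p_{i-1}}>R .
\end{equation}
For $i<N$ we also have $R\ge(p_{i-1}|p_{i+1})_{p_i}\ge\min\{(p_{i-1}|p_0)_{p_i},(p_0|p_{i+1})_{p_i}\}$. The first term of the minimum exceeds $R$, so $(p_0|p_{i+1})_{p_i}\le R$, which is the claim for $i+1$. Finally, \eqref{eq:far} with $i=N$ gives $d(p_0,p_N)\ge(p_0|p_{N-1})_{p_N}>R\ge0$.
\end{proof}

\begin{lemma}\label{lem:powers}
Let $\Gamma$ act on a tree without inversions and with trivial edge stabilizers. Let $D\in\Gamma$ be hyperbolic and let $y_0,\dots,y_k\in\Gamma$ satisfy $y_iDy_i^{-1}\neq D^{\pm1}$ for all $i$. Then there is $l_0$ such that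
\[
y_0D^{l_1}y_1D^{l_2}\cdots y_kD^{l_{k+1}}\neq1\qquad\text{whenever all }|l_i|\ge l_0 .
\]
\end{lemma}

The condition on the $y_i$ is needed: if $yDy^{-1}=D^{\pm1}$, then $yD^ly^{-1}D^{\mp l}=1$ for all $l$.

\begin{proof}
Let $\mathcal A$ be the axis of $D$ and $t$ its translation length.

\emph{Overlaps are short.} We claim that if $yDy^{-1}\neq D^{\pm1}$, then $\mathcal A\cap y\mathcal A$ contains no segment with $t+1$ edges. Suppose it contains one, with consecutive vertices $j_0,\dots,j_{t+1}$. By (F6) there are signs $\epsilon,\epsilon'$ such that $D^\epsilon$ and $(yDy^{-1})^{\epsilon'}$ both send $j_0$ to $j_t$ and $j_1$ to $j_{t+1}$. Then $D^{-\epsilon}(yDy^{-1})^{\epsilon'}$ fixes the edge $[j_0,j_1]$. Edge stabilizers are trivial, so $yDy^{-1}=D^{\pm1}$, a contradiction.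

\emph{The broken path.} Fix a vertex $x\in\mathcal A$. Let $c=\max_id(x,y_ix)$ and $R=c+t+1$, choose $l_0$ with $l_0t>3c+2t+2$, and let all $|l_i|\ge l_0$. Put $p_0=x$ and $p_i=y_0D^{l_1}\cdots y_{i-1}D^{l_i}x$ for $1\le i\le k+1$. Then
\[
d(p_{i-1},p_i)=d(x,y_{i-1}D^{l_i}x)\ge d(y_{i-1}x,y_{i-1}D^{l_i}x)-d(x,y_{i-1}x)\ge|l_i|t-c>2R .
\]
For $1\le i\le k$ apply $(y_0D^{l_1}\cdots y_{i-1}D^{l_i})^{-1}$, which moves $p_i$ to $x$:
\[
(p_{i-1}|p_{i+1})_{p_i}=\bigl(D^{-l_i}y_{i-1}^{-1}x\,\big|\,y_iD^{l_{i+1}}x\bigr)_x .
\]
The geodesic $[x,D^{-l_i}y_{i-1}^{-1}x]$ is contained in $[x,D^{-l_i}x]\cup D^{-l_i}[x,y_{i-1}^{-1}x]$. The first part lies in $\mathcal A$. The second part lies within distance $c$ of $D^{-l_i}x$, hence at distance at least $|l_i|t-c>2c+2t+2>c+t+2$ from $x$. So the vertices of this geodesic at distance at most $c+t+2$ from $x$ lie in $\mathcal A$. The geodesic $[x,y_iD^{l_{i+1}}x]$ is contained in $[x,y_ix]\cup y_i\mathcal A$, so its vertices at distance greater than $c$ from $x$ lie in $y_i\mathcal A$. If the two geodesics had a common initial segment of length at least $c+t+2$, its vertices at distances $c+1,\dots,c+t+2$ from $x$ would span $t+1$ edges of $\mathcal A\cap y_i\mathcal A$,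 against the claim. Hence $(p_{i-1}|p_{i+1})_{p_i}\le c+t+1=R$. Lemma~\ref{lem:broken} gives $p_{k+1}\neq x$, so the product moves $x$ and is nontrivial.
\end{proof}

\section{Every element can be rescued}\label{sec:rescue}

The twist $T_d$ is adapted to a splitting of $G$. Let
\[
P=H_6*H_1*H_2,\qquad Q=H_3*H_4*H_5 .
\]
The elements $z_6z_1z_2\in P$ and $z_3z_4z_5\in Q$ are cyclically reduced of length $3$, so they have infinite order. The relation of $G$ identifies the first with the inverse of the second. Hence $G=P*_{\langle d\rangle}Q$, the groups $P$ and $Q$ embed in $G$ by (F5), and $T_d^l$ is the identity on $P$ and conjugation by $d^l$ on $Q$.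

If $g$ is a product of letters taken alternately from $P$ and $Q$, then $T_d^l(g)$ is the same product with $d^{\pm l}$ inserted between the letters. To apply Lemma~\ref{lem:powers} to its image under a homomorphism $\rho\colon G\to U*V$, we need $\rho(d)$ to be hyperbolic and the images of the letters not to conjugate $\rho(d)$ to $\rho(d)^{\pm1}$. The map $\pi$ fails on both counts: $\pi(d)$ is elliptic, and $\pi$ kills $z_1z_2\in P$ and $z_3z_4\in Q$. One twist along $f$ repairs both defects.

\begin{lemma}\label{lem:rho}
Let $n\ge1$, $\rho=\pi T_f^n$ and $D=\rho(d)$.
\begin{itemize}
\item[(i)] The map $\rho$ is injective on $P$ and on $Q$.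
\item[(ii)] The element $D$ is hyperbolic on the Bass--Serre tree of $U*V$, and an element $w\in U*V$ with $wDw^{-1}=D^{\pm1}$ lies in $\langle D\rangle$.
\item[(iii)] If $y\in P\setminus\langle d\rangle$ or $y\in Q\setminus\langle d\rangle$, then $\rho(y)D\rho(y)^{-1}\neq D^{\pm1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\bar f=\pi(f)=z_2z_3\in\Sigma_1*\Sigma_2$, where $1\ne z_2\in\Sigma_1$ and $1\ne z_3\in\Sigma_2$. The groups $H_1$ and $H_2$ overlap in $\Sigma_1$, and $\rho$ separates them by moving $H_2$ into the conjugate $\bar f^n\Sigma_1\bar f^{-n}$. We check that $\Sigma_1$ and this conjugate generate their free product. Write $\bar f^n=z_2q$ with $q=(z_3z_2)^{n-1}z_3$, a reduced word that begins and ends with a syllable from $\Sigma_2$. Conjugation by $z_2^{-1}$ takes the pair $\Sigma_1,\ \bar f^n\Sigma_1\bar f^{-n}$ to the pair $\Sigma_1,\ q\Sigma_1q^{-1}$. In an alternating product $\cdots x_1\,(qx_2q^{-1})\,x_3\,(qx_4q^{-1})\cdots$ with $1\ne x_j\in\Sigma_1$, every $x_j$ is adjacent only to end syllables of $q^{\pm1}$, which lie in $\Sigma_2$. The product is therefore a nonempty reduced word in $\Sigma_1*\Sigma_2$, and (F1) applies. For $\Sigma_2$ write $\bar f^n=q'z_3$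 with $q'=(z_2z_3)^{n-1}z_2$, which begins and ends with a syllable from $\Sigma_1$. Then $\bar f^n\Sigma_2\bar f^{-n}=q'\Sigma_2q'^{-1}$, and an alternating product of elements $x_j$ and $q'x_jq'^{-1}$ with $1\ne x_j\in\Sigma_2$ is again reduced as written. So $\Sigma_2$ and $\bar f^n\Sigma_2\bar f^{-n}$ generate their free product.

Now $\rho$ maps $H_1$ injectively into $\Sigma_1$ and $H_2$ injectively into $\bar f^n\Sigma_1\bar f^{-n}$. By (F1) it is injective on $H_1*H_2$, with image in $U$. It maps $H_6$ injectively into $V$, so by (F1) it is injective on $P=H_6*(H_1*H_2)$. It maps $H_3$ injectively into $\bar f^n\Sigma_2\bar f^{-n}$, $H_4$ into $\Sigma_2$ and $H_5$ into $V$, so it is injective on $H_3*H_4$, with image in $U$, and then on $Q=(H_3*H_4)*H_5$.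

(ii) We have $D=z_6u$ with $1\ne z_6\in V$ and $u=\rho(z_1z_2)\in U$, and $u\neq1$ by (i). So $D$ is cyclically reduced of length $2$. By (F2) it is not elliptic, so it is hyperbolic. If $D^{-1}=u^{-1}z_6^{-1}$ were conjugate to $D$, then by (F2) its syllable sequence $(u^{-1},z_6^{-1})$ would be $(u,z_6)$, so $z_6^2=1$; but $z_6$ has infinite order in $V$. It remains to treat $wDw^{-1}=D$. By (F3), $w$ and $D$ are powers of an element $r$, say $D=r^k$. Since $D$ is not elliptic, neither is $r$, so $r$ is conjugate to a cyclically reduced word $r_0$ of length $\mu\ge2$. Then $r_0^k$ is a cyclically reduced conjugate of $D$ of length $|k|\mu$, and (F2) gives $|k|\mu=2$. Hence $k=\pm1$ and $w\in\langle r\rangle=\langle D\rangle$.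

(iii) Otherwise $\rho(y)=\rho(d^j)$ for some $j$, by (ii). Both $y$ and $d^j$ lie in $P$, or both lie in $Q$, so $y=d^j$ by (i).
\end{proof}

\begin{proposition}\label{prop:key}
Let $\alpha\colon U\to A$ and $\beta\colon V\to B$ be epimorphisms onto finite groups, let $\eta=(\alpha*\beta)\pi$, and let $1\neq g\in G$. Then there is $\theta\in\operatorname{Aut}(G)$ with $\eta\theta=\eta$ and $\pi\theta(g)\neq1$.
\end{proposition}

\begin{proof}
Let $n=|A|$, let $l$ be a positive multiple of $|B|$, and put $\theta=T_f^nT_d^l$.

\emph{Invariance.} By \eqref{eq:elliptic}, $\eta(f)\in A$ and $\eta(d)\in B$, so $\eta(f^n)=\eta(d^l)=1$. On each $H_i$ the map $T_f^n$ is the identity or conjugation by $f^n$, so $\eta T_f^n=\eta$; the same argument with $d^l$ gives $\eta T_d^l=\eta$. Hence $\eta\theta=\eta$ for all such $l$.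

\emph{Survival of $g$.} The condition $\pi\theta(g)\ne1$ depends only on the conjugacy class of $g$. Among all expressions $y_0y_1\cdots y_k$ of conjugates of $g$ with $y_i\in P\cup Q$ choose one with $k$ minimal, and replace $g$ by that conjugate. Let $\rho$ and $D$ be as in Lemma~\ref{lem:rho}, so that $\pi\theta(g)=\rho(T_d^l(g))$.

If $k=0$, then $\pi\theta(g)$ equals $\rho(g)$ for $g\in P$ and $D^l\rho(g)D^{-l}$ for $g\in Q$. It is nontrivial by Lemma~\ref{lem:rho}(i).

Let $k\ge1$. No two cyclically adjacent letters lie both in $P$ or both in $Q$, for otherwise they could be merged after a cyclic permutation. So no letter lies in $\langle d\rangle=P\cap Q$, and the letters alternate cyclically between $P$ and $Q$. Thus $k$ is odd, and after a cyclic permutation $y_i\in P\setminus\langle d\rangle$ for $i$ even and $y_i\in Q\setminus\langle d\rangle$ for $i$ odd. Then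
\[
\pi\theta(g)=\rho(y_0)\,D^l\rho(y_1)D^{-l}\,\rho(y_2)\,D^l\cdots D^l\rho(y_k)D^{-l}.
\]
By Lemma~\ref{lem:rho}(ii) and (iii), Lemma~\ref{lem:powers} applies to $D$ and $\rho(y_0),\dots,\rho(y_k)$ acting on the Bass--Serre tree of $U*V$. So the product is nontrivial when $l$ is a large multiple of $|B|$.
\end{proof}

\section{The chain}\label{sec:chain}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The groups $U$ and $V$ are residually finite, $U$ by (F4), and they are infinite because they contain elements of infinite order. The group $G$ is countably infinite; enumerate $G\setminus\{1\}=\{g_1,g_2,\dots\}$. We construct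
\[
h_m=(\alpha_m*\beta_m)\,\pi\,\phi_m,\qquad\phi_m\in\operatorname{Aut}(G),
\]
with epimorphisms $\alpha_m\colon U\to A_m$ and $\beta_m\colon V\to B_m$ onto nontrivial finite groups, starting from the given $\alpha_1,\beta_1$ and $\phi_1=\mathrm{id}$. Each $h_m$ is onto $A_m*B_m$.

Suppose $h_m$ is constructed. Proposition~\ref{prop:key}, applied to $\alpha_m,\beta_m$ and the element $\phi_m(g_m)\ne1$, gives $\theta_m\in\operatorname{Aut}(G)$ with
\[
(\alpha_m*\beta_m)\pi\theta_m=(\alpha_m*\beta_m)\pi,\qquad w=\pi\theta_m\phi_m(g_m)\neq1 .
\]
Put $\phi_{m+1}=\theta_m\phi_m$ and write $w$ as a reduced word in $U*V$. Since $U$ is infinite and $A_m$ is finite, there is an element $u_0\ne1$ in $\ker\alpha_m$. For $u_0$ and for each syllable of $w$ in $U$ choose a normal subgroup of finite index in $U$ that does not contain it, and let $N_U$ be the intersection of these subgroups with $\ker\alpha_m$. Then $N_U$ is normal of finite index, $N_U\subsetneq\ker\alpha_m$, and $N_U$ contains no syllable of $w$. In the same way choose a normal subgroup $N_V\subseteq\ker\beta_m$ of finite index in $V$ that contains no syllable of $w$. Let $\alpha_{m+1},\beta_{m+1}$ be the quotient maps onto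 $A_{m+1}=U/N_U$ and $B_{m+1}=V/N_V$. By (F1), $h_{m+1}(g_m)=(\alpha_{m+1}*\beta_{m+1})(w)$ is a reduced word of the same length as $w$, so $h_{m+1}(g_m)\neq1$.

The natural epimorphisms $A_{m+1}\to A_m$ and $B_{m+1}\to B_m$ show that $A_{m+1},B_{m+1}$ are nontrivial, and they induce an epimorphism $\tau_m\colon A_{m+1}*B_{m+1}\to A_m*B_m$. Its kernel contains $\ker\alpha_m/N_U\neq1$. It maps conjugates of factors to conjugates of factors, so it preserves ellipticity. Finally
\[
\tau_mh_{m+1}=(\alpha_m*\beta_m)\pi\theta_m\phi_m=(\alpha_m*\beta_m)\pi\phi_m=h_m .
\]
Thus $h_m<h_{m+1}$. Since $g_m\notin\ker h_{m+1}$ for every $m$, the kernels intersect trivially.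

For $1\neq a\in A_m$ and $1\ne b\in B_m$ the element $ab$ is not elliptic, by (F2), and it lies in the image of $h_m$. So $E(h_m)\neq G$ for every $m$. If $G$ is freely indecomposable and not cyclic, Lemma~\ref{lem:obstruction} shows that there is no upper bound.
\end{proof}

\begin{remark}\label{rem:stronger}
The failure is not caused by asking for all indices or for strict inequalities. The kernels decrease, so any infinitely many of them intersect trivially. If $h$ satisfied $\ker h\subseteq\ker h_m$ and $E(h)\subseteq E(h_m)$ for infinitely many $m$, then $h$ would be injective, and Lemma~\ref{lem:obstruction} would give $G=E(h)\subseteq E(h_m)\ne G$. So no $h$ satisfies $h>h_m$ for infinitely many $m$, even if the comparison maps $h(G)\to h_m(G)$ are allowed to be injective.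
\end{remark}

\begin{remark}\label{rem:hypotheses}
Finiteness of $A_m$ and $B_m$ is what makes powers of the twists invisible, and residual finiteness is what lets the syllables of $w$ survive in finite groups again. The infinite order of the $z_i$ gives the embeddings of the $H_i$ in the $\Sigma_j$, the inequality $z_6^2\ne1$ in Lemma~\ref{lem:rho}(ii), and the fact that $U$ and $V$ are infinite; if $z_1$ and $z_2$ had coprime finite orders, both would die in $\Sigma_1$. Free indecomposability enters only at the end, and it cannot be dropped there. For $H_i=\langle z_i\rangle\cong\mathbb Z$ each $\Sigma_j$ is infinite cyclic, so the chain exists, but $G$ is free of rank $5$ and Example~\ref{ex:simple}(b) gives an upper bound.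
\end{remark}

\section{The two families of counterexamples}\label{sec:examples}

To verify free indecomposability we count ends. The number of ends of a finitely generated group is the supremum, over finite sets of vertices of a Cayley graph, of the number of infinite components left after removing the set; it does not depend on the finite generating set. Finite groups have no ends and $\mathbb Z$ has two. A finitely generated free product $C_1*C_2$ of nontrivial groups has at least two: for generators taken in the factors, removing the vertex $1$ separates the reduced words that begin in $C_1$ from those that begin in $C_2$, and both sets are infinite. A group that acts properly and cocompactly by isometries on the hyperbolic plane $\mathbb H^2$ has exactly one end. Such a group is therefore freely indecomposable and not cyclic.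

\begin{proof}[Proof of Theorem~\ref{thm:fuchsian}]
Take $H_i=\langle s_i,t_i\mid s_i^2,t_i^2\rangle=\mathbb Z/2*\mathbb Z/2$ and $z_i=s_it_i$, which is cyclically reduced of length $2$ and so has infinite order. The group built from these data is $G$.

\emph{Residual finiteness.} Each $\Sigma_j$ has the form $\langle s,t,s',t'\mid s^2,t^2,s'^2,t'^2,sts't'\rangle$. The last relation gives $t'=t'^{-1}=sts'$, so $\Sigma_j$ is generated by the involutions $s,t,s'$, and $(sts')^2=1$. The elements represented by words of even length in $s,t,s'$ form a subgroup $N$ of index at most $2$. It is generated by the products of two generators, hence by $a=st$ and $b=ts'$, because $ss'=ab$ and the remaining products are trivial or inverse to these three. Now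
\[
1=(sts')^2=(st)(s's)(ts')=a(ab)^{-1}b=ab^{-1}a^{-1}b ,
\]
so $a$ and $b$ commute. Thus $N$ is finitely generated abelian, hence residually finite. Every nontrivial element of $\Sigma_j$ lies outside some subgroup of finite index, namely $N$ or a subgroup of $N$, and so outside the intersection of the finitely many conjugates of that subgroup. Hence $\Sigma_j$ is residually finite.

\emph{One end.} Rename the generators $s_1,t_1,\dots,s_6,t_6$ as $x_1,\dots,x_{12}$. The interior angle of a regular hyperbolic $12$-gon takes all values between $0$ and the Euclidean value $5\pi/6$, so there is one with angle $\pi/6$. Let $v_1,\dots,v_{12}$ be its vertices in cyclic order, with $v_0=v_{12}$, and let $x_i$ act as the half-turn about the midpoint of the side $[v_{i-1},v_i]$. Count the midpoints as vertices, so that $x_i$ pairs the two halves of its side. Each midpoint forms a vertex cycle with angle $\pi=2\pi/2$ and relation $x_i^2=1$. As $x_i$ sends $v_{i-1}$ to $v_i$, the vertices $v_i$ form one cycle, with angle sum $12\cdot\pi/6=2\pi$ and relation $x_{12}\cdots x_1=1$, which is the inverse of $x_1\cdots x_{12}=1$. By Poincar\'e's polygon theorem the half-turns generate a discrete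 group with the polygon as fundamental domain and with exactly these defining relations. So $G$ is a cocompact Fuchsian group, of genus $0$ with twelve cone points of order $2$, and it is freely indecomposable and not cyclic.

Theorem~\ref{thm:general}, applied for instance with the maps $\alpha_1,\beta_1$ of Example~\ref{ex:hand}, gives the chain without upper bound.

\emph{The additional hypothesis.} An epimorphism $G\to M*F$ with $F\neq1$ free would give epimorphisms $G\to F\to\mathbb Z$. But $G$ is generated by involutions, and every homomorphism to $\mathbb Z$ kills them.
\end{proof}

For surface groups the additional hypothesis depends on the choice of $h_1$. We choose $h_1$ so that it detects all of $H^1(G;\mathbb F_2)$. A free factorization produces a nonzero class whose cup product with every detected class vanishes, and this is impossible on a closed surface.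

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
Take free groups $H_i=F(a_i,b_i)$ with $z_i=[a_i,b_i]$ for $i\le5$, and $H_6=F(a_6,b_6,\dots,a_g,b_g)$ with $z_6=\prod_{i=6}^g[a_i,b_i]$. The $z_i$ are nontrivial elements of free groups, so they have infinite order. The group $G$ built from these data is the surface group of genus $g$. It acts properly and cocompactly on $\mathbb H^2$, so it is freely indecomposable and not cyclic. The groups $\Sigma_1,\Sigma_2,\Sigma_3$ are the closed surface groups of genus $2$, $2$ and $g-4$, and closed surface groups are residually finite. Let $\alpha_1\colon U\to A_1=H_1(U;\mathbb F_2)$ and $\beta_1\colon V\to B_1=H_1(V;\mathbb F_2)$ be the natural maps, that is, the quotients by the subgroups generated by all squares and commutators. These are nontrivial finite groups, and Theorem~\ref{thm:general} gives a chain without upper bound.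

Suppose that some $h_m$ has a free factorization $h_m=\varphi'\kappa$. The comparison maps $\tau_i$ with $h_i=\tau_ih_{i+1}$ are defined on the whole target, because the $h_i$ are onto. So $h_1=\varphi\kappa$ with $\varphi=\tau_1\cdots\tau_{m-1}\varphi'$ is a free factorization of $h_1$. Writing $F=F'*\mathbb Z$ and replacing $M$ by $M*F'$, we may assume that $\kappa$ maps $G$ onto $M*\mathbb Z$.

Cohomology has coefficients in $\mathbb F_2$, and $H^1(\Gamma)=\operatorname{Hom}(\Gamma,\mathbb F_2)$. Let $\chi\in H^1(M*\mathbb Z)$ be the composite $M*\mathbb Z\to\mathbb Z\to\mathbb F_2$ that kills $M$ and is onto. Since $\kappa$ is onto, $\kappa^*\chi\neq0$.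

Let $y\in H^1(G)$. The $z_i$ are products of commutators, so $y$ kills them and factors through $\pi$. The resulting homomorphisms $U\to\mathbb F_2$ and $V\to\mathbb F_2$ factor through $\alpha_1$ and $\beta_1$. Hence $y=h_1^*y'=\kappa^*x$ for some $y'\in H^1(A_1*B_1)$, with $x=\varphi^*y'$.

The restriction maps give an isomorphism $H^2(M*\mathbb Z)\cong H^2(M)\oplus H^2(\mathbb Z)$, by the Mayer--Vietoris sequence of a wedge of classifying spaces. The class $\chi\cup x$ restricts to $\chi|_M\cup x|_M=0$ on $M$, and $H^2(\mathbb Z)=0$. So $\chi\cup x=0$ and $\kappa^*\chi\cup y=\kappa^*(\chi\cup x)=0$ for every $y\in H^1(G)$. The surface is a classifying space for $G$, and by Poincar\'e duality the cup product $H^1(G)\times H^1(G)\to H^2(G)=\mathbb F_2$ is nondegenerate. This contradicts $\kappa^*\chi\ne0$.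
\end{proof}

\section{Chains of bounded displacement}\label{sec:bounded}

The limit of the trees $T_m$ will split $G/K$ into several vertex groups and a free group. The conjecture asks for a target with two factors, in which the elements of the free group must stay nonelliptic. The following lemma provides the target.

\begin{lemma}\label{lem:embed}
Let $L=L_1*\cdots*L_k*\langle y_1\rangle*\cdots*\langle y_r\rangle$ with $k,r\ge0$ and all $y_j$ of infinite order. There is an embedding $\iota$ of $L$ in a free product $A*B$ such that $\iota(x)$ is elliptic if and only if $x=1$ or $x$ is conjugate into some $L_i$.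
\end{lemma}

\begin{proof}
Let $A=L_1\times\cdots\times L_k\times\langle a\rangle$ and $B=\langle b\rangle$ with $a,b$ of infinite order. The normal closure $N$ of $A$ in $A*B$ is the kernel of the projection to $B$, and it is the free product of the groups $A^{(i)}=b^iAb^{-i}$, $i\in\mathbb Z$: an alternating product of nontrivial elements $b^{i_1}\alpha_1b^{-i_1}\cdot b^{i_2}\alpha_2b^{-i_2}\cdots$ with consecutive indices different contains the reduced word $\alpha_1b^{i_2-i_1}\alpha_2\cdots$, and these groups generate a normal subgroup. An element of $N$ that is elliptic in $A*B$ is conjugate within $N$ into some $A^{(i)}$. Indeed, a conjugate of $b^j$ lies in $N$ only if $j=0$, and every element of $A*B$ has the form $\nu b^i$ with $\nu\in N$, so every conjugate of $A$ has the form $\nu A^{(i)}\nu^{-1}$.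

Put $a_i=b^iab^{-i}\in A^{(i)}$. Define $\iota\colon L\to N$ by $x\mapsto b^ixb^{-i}\in A^{(i)}$ for $x\in L_i$ and by $y_j\mapsto a_{k+2j-1}a_{k+2j}$. Then $\iota$ is injective on each $L_i$, and it maps conjugates of elements of $L_i$ to elliptic elements. Let $x\neq1$ not be conjugate into any $L_i$. After conjugation, $x$ is a power $y_j^p$ with $p\neq0$ or a cyclically reduced word of length at least $2$. The image $(a_{k+2j-1}a_{k+2j})^p$ of $y_j^p$ is cyclically reduced of length $2|p|$ in $N=\ast_iA^{(i)}$. In the second case, each syllable of $x$ maps to a nonempty reduced word in $N$, and different factors of $L$ use disjoint sets of factors $A^{(i)}$. So the concatenation of these words is reduced, has length at least $2$, and begins and ends in different factors. In both cases $\iota(x)$ is not conjugate within $N$ into any $A^{(i)}$, by (F2), so it is not elliptic and in particular not trivial. Hence $\iota$ is injective and has the stated elliptic elements.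
\end{proof}

To form the limit tree we fix a nonprincipal ultrafilter on $\mathbb N$. This is a family of subsets, called \emph{large}, that is closed under finite intersections and under passing to supersets, contains exactly one of each set and its complement, and contains no finite set. Large sets are infinite, and a sequence with finitely many values is constant on a large set.

\begin{proof}[Proof of Proposition~\ref{prop:bounded}]
An infinite subsequence of a chain is a chain with the same $K$ and $E$, since both families of sets decrease. By \eqref{eq:bound} it has the same upper bounds. So we may assume that $\lambda_m\le\Lambda$ for all $m$. Choose vertices $v_m\in T_m$ realizing $\lambda_m$. If $g$ has word length $|g|$ with respect to $S$, then $d(v_m,h_m(g)v_m)\le\Lambda|g|$ for all $m$.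

\emph{The limit tree.} Consider sequences $(u_m)$ of vertices $u_m\in T_m$ with $d(u_m,v_m)$ bounded. Identify two sequences if they agree on a large set, and let the classes be the vertices of a graph $X$. Join two classes by an edge if $d(u_m,u'_m)=1$ on a large set. The graph is connected: for two sequences, $d(u_m,u'_m)$ is bounded, hence equal to some $n$ on a large set; taking on this set the $j$th vertex of $[u_m,u'_m]$, and $v_m$ elsewhere, gives for $j=0,\dots,n$ the vertices of a path. A closed path of positive length without backtracking in $X$ is described by finitely many conditions, equalities, adjacencies and inequalities of vertices, each valid on a large set. They hold together for some $m$ and give such a path in the tree $T_m$, which is impossible. So $X$ is a tree.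

\emph{The action.} Put $g\cdot(u_m)=(h_m(g)u_m)$. This is where the bound is used: $d(h_m(g)u_m,v_m)\le d(u_m,v_m)+\Lambda|g|$ is bounded. Each vertex of $X$ has a type, namely the type ($A_m$-coset or $B_m$-coset) of $u_m$ on a large set. Adjacent vertices have different types and $G$ preserves types, so there are no inversions. The subgroup $K$ acts trivially. If $g$ fixes an edge of $X$, then $h_m(g)$ fixes an edge of $T_m$ for all $m$ in a large set. So $g\in\ker h_m$ for infinitely many $m$, and $g\in K$ because the kernels decrease. If $g$ fixes a vertex of $X$, then $g\in E(h_m)$ for infinitely many $m$, and $g\in E$ because the sets $E(h_m)$ decrease.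

\emph{The upper bound.} The group $L=G/K$ acts on $X$ without inversions and with trivial edge stabilizers. By (F7) it is a free product of vertex stabilizers and infinite cyclic groups. Only finitely many of these factors are nontrivial: the finitely many generators of $L$ involve finitely many factors, and the projection onto any other factor is onto and kills all generators. So $L=L_1*\cdots*L_k*\langle y_1\rangle*\cdots*\langle y_r\rangle$, where each $L_i$ fixes a vertex of $X$. Let $h\colon G\to L\to A*B$ be the composite with the embedding of Lemma~\ref{lem:embed}. Then $\ker h=K$. If $g\in E(h)$, the image of $g$ in $L$ is trivial or conjugate into some $L_i$, so $g$ fixes a vertex of $X$ and $g\in E$. By \eqref{eq:bound}, $h$ is an upper bound.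
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gruenberg} Gruenberg, 1957.

\bibitem{JS} E. Jaligot and Z. Sela, \emph{Makanin-Razborov Diagrams over Free Products}, arXiv:0902.2493 (2009).

\bibitem{MKS} Magnus, Karrass and Solitar, \emph{Combinatorial Group Theory}.

\end{thebibliography}
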